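# Gaussian Bayesian networks whose coordinate rings fail to be normal or Cohen–Macaulay

## Directed graphs, treks and the ring $R_G$

Throughout, $G$ is a directed acyclic graph (DAG) with vertex set $V=[n]=\{1,\dots,n\}$ and edge set $E$. We fix the vocabulary on one running example, the *diamond* $D$ with edges $1\to2$, $1\to3$, $2\to4$, $3\to4$.

**Graph terms.** The set of *parents* of $j$ is $\mathrm{pa}(j)=\{k: k\to j\}$, and $\mathrm{out}(v)$ is the set of edges leaving $v$. A *source* has no parents and a *sink* has no children. A vertex $u$ is *weakly above* $v$ if there is a directed path, possibly of length zero, from $u$ to $v$; if moreover $u\ne v$, then $u$ is a *proper ancestor* of $v$. A set $A\subseteq V$ is *parent-closed* if $\mathrm{pa}(j)\subseteq A$ for all $j\in A$, and $G[A]$ is the induced subgraph. The *skeleton* is the underlying undirected graph. A *cycle* of the skeleton runs through at least three vertices, without repetition. A *collider* of a cycle is a vertex of it at which both cycle edges point in; a *source of the cycle* is a vertex of it at which both cycle edges point out.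

In $D$: $\mathrm{pa}(4)=\{2,3\}$, vertex $1$ is a source, vertex $4$ a sink. The set $\{1,2\}$ is parent-closed and $\{2,4\}$ is not. The skeleton is one cycle; its only collider is $4$ and its only source is $1$.

**Treks.** A *trek* $T$ from $i$ to $j$ is a pair $(P_L,P_R)$ of directed paths with the same first vertex $\mathrm{top}(T)$, where $P_L$ ends at $i$ and $P_R$ ends at $j$. Paths of length zero are allowed. The trek is *simple* if $P_L$ and $P_R$ share only the top. The set of treks from $i$ to $j$ is $\mathcal T(i,j)$.

In $D$ there are three treks from $2$ to $4$: the pair (trivial path at $2$, $2\to4$), and with top $1$ the pairs $(1\to2,\;1\to2\to4)$ and $(1\to2,\;1\to3\to4)$. The first and third are simple. The second is not, because its two paths share the vertex $2$.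

**The trek rule.** Let $\mathbb C[\Sigma]=\mathbb C[\sigma_{ij}\mid 1\le i\le j\le n]$ with $\sigma_{ji}=\sigma_{ij}$. Take a parameter $a_i$ for each vertex and $\lambda_{kl}$ for each edge $k\to l$. Put
$$\phi_G:\mathbb C[\Sigma]\to\mathbb C[a,\lambda],\qquad \sigma_{ij}\mapsto\sum_{T\in\mathcal T(i,j)}a_{\mathrm{top}(T)}\prod_{k\to l\in T}\lambda_{kl},$$
where the product runs over the edges of both paths. In $D$,
$$\sigma_{44}\mapsto a_4+a_2\lambda_{24}^2+a_3\lambda_{34}^2+a_1(\lambda_{12}\lambda_{24}+\lambda_{13}\lambda_{34})^2 .$$

In matrix form this is $\Sigma=(I-\Lambda)^{-T}A(I-\Lambda)^{-1}$, where $\Lambda_{kl}=\lambda_{kl}$ for edges, $\Lambda_{kl}=0$ otherwise, and $A=\mathrm{diag}(a_1,\dots,a_n)$. Indeed $(I-\Lambda)^{-1}=\sum_m\Lambda^m$ has as $(t,i)$ entry the sum over directed paths from $t$ to $i$ of the product of their edge parameters, so $\Sigma_{ij}$ is the sum over $t$ of $a_t$ times (paths $t$ to $i$) times (paths $t$ to $j$). With $a_i>0$ these are the covariance matrices of the Gaussian Bayesian network of $G$.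

**The ring.** The vanishing ideal is $I_G=\ker\phi_G$, and $R_G=\mathbb C[\Sigma]/I_G$. We identify $R_G$ with the subring $\mathrm{im}\,\phi_G\subset\mathbb C[a,\lambda]$ and write $\sigma_{ij}$ for $\phi_G(\sigma_{ij})$. For the single edge $1\to2$ we get $R_G=\mathbb C[a_1,\ a_1\lambda_{12},\ a_2+a_1\lambda_{12}^2]$.

**Lemma 1.** $\operatorname{Frac}R_G=\mathbb C(a,\lambda)$, and $\dim R_G=n+|E|$.

*Proof.* Let $i\in\mathrm{pa}(j)$. In a trek from $i$ to $j$ the path $P_R$ is not trivial, since otherwise $j$ would be weakly above its parent $i$. So $P_R$ has a last edge $k\to j$, and deleting it leaves an arbitrary trek from $i$ to $k$. Hence $\sigma_{ij}=\sum_{k\in\mathrm{pa}(j)}\sigma_{ik}\lambda_{kj}$, that is, $\Sigma_{\mathrm{pa}(j),j}=\Sigma_{\mathrm{pa}(j),\mathrm{pa}(j)}\lambda_{\mathrm{pa}(j),j}$. The determinant of $\Sigma_{\mathrm{pa}(j),\mathrm{pa}(j)}$ is a nonzero polynomial: at $\lambda=0$ it is $\prod_{k\in\mathrm{pa}(j)}a_k$. So $\lambda_{\mathrm{pa}(j),j}=\Sigma_{\mathrm{pa}(j),\mathrm{pa}(j)}^{-1}\Sigma_{\mathrm{pa}(j),j}$ lies in $\operatorname{Frac}R_G$. A nontrivial trek from $j$ to $j$ has both paths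 nontrivial, by acyclicity. Deleting both last edges gives $\sigma_{jj}=a_j+\lambda_{\mathrm{pa}(j),j}^T\Sigma_{\mathrm{pa}(j),\mathrm{pa}(j)}\lambda_{\mathrm{pa}(j),j}$, so $a_j\in\operatorname{Frac}R_G$. The dimension of a finitely generated domain is the transcendence degree of its fraction field. $\square$

**Lemma 2.** $R_G$ is $\mathbb N^n$-graded with $\deg\sigma_{ij}=e_i+e_j$. It is also a standard graded $\mathbb C$-algebra with every $\sigma_{ij}$ in degree $1$.

*Proof.* Give $\mathbb C[a,\lambda]$ the grading $\deg a_i=2e_i$, $\deg\lambda_{kl}=e_l-e_k$. A trek from $i$ to $j$ with top $t$ has degree $2e_t+(e_i-e_t)+(e_j-e_t)=e_i+e_j$. For the second grading put $\deg a_i=1$ and $\deg\lambda_{kl}=0$. $\square$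

## Normal domains, valuation rings, depth

We recall the commutative algebra that will be used, with a toy example for each phenomenon. Let $R$ be a domain finitely generated over $\mathbb C$, with $K=\operatorname{Frac}R$.

**Normality.** $R$ is *normal* if every element of $K$ that is integral over $R$ lies in $R$. It is *regular in codimension one* if $R_P$ is regular, that is, a discrete valuation ring (DVR), for every prime $P$ of height one. A normal $R$ is regular in codimension one.

*Example (the umbrella).* Let $U=\mathbb C[u^2,\pi,u\pi]\subset\mathbb C[u,\pi]$. The element $u=u\pi/\pi$ is integral over $U$ and not in $U$, so $U$ is not normal. There is a second way to see this. Let $O=\mathbb C(u)[\pi]_{(\pi)}$, a DVR containing $U$, with residue field $\mathbb C(u)$. The monomials of $U$ without $\pi$ are the powers of $u^2$. So the prime $P=U\cap\pi O$ has $U/P=\mathbb C[u^2]$ and height $2-1=1$. The residue field of $U_P$ is $\mathbb C(u^2)$, strictly smaller than $\mathbb C(u)$. If $U_P$ were a DVR, it would equal $O$ by Fact 2 below, and the residue fields would agree.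

**Fact 1.** For a prime $P$ of $R$, $\operatorname{ht}P+\dim R/P=\dim R$, and $\dim R/P=\operatorname{trdeg}_{\mathbb C}\operatorname{Frac}(R/P)$.

**Fact 2.** A DVR $O$ is a maximal proper subring of its fraction field $K$. Indeed, a ring strictly between would contain some $\varepsilon\pi^{-m}$ with $\varepsilon$ a unit of $O$ and $m\ge1$. Multiplying by $\varepsilon^{-1}\pi^{m-1}$ shows that it contains $\pi^{-1}$, hence all of $K$.

**Cohen–Macaulayness.** The *depth* of a local ring is the length of a longest regular sequence in its maximal ideal. A Noetherian ring is *Cohen–Macaulay* if depth equals dimension at every prime. For a standard graded algebra, $\operatorname{depth}$ below means the depth at the homogeneous maximal ideal. Polynomial rings and hypersurfaces are Cohen–Macaulay. In particular $U\cong\mathbb C[X,Y,Z]/(Z^2-XY^2)$ is Cohen–Macaulay although it is not normal.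

*Example (the missing quartic).* Let $Q_4=\mathbb C[s^4,s^3t,st^3,t^4]$, of dimension $2$, and $F=s^2t^2$. Then $F\in\operatorname{Frac}Q_4$ and $F\notin Q_4$, yet all four generators multiply $F$ into $Q_4$: $s^4F=(s^3t)^2$, $s^3tF=s^4\cdot st^3$, and symmetrically for the other two. If $Q_4$ were Cohen–Macaulay, its height-two maximal ideal would contain a regular sequence $f,g$. From $g(fF)=f(gF)\in fQ_4$ we would get $fF\in fQ_4$, so $F\in Q_4$, a contradiction.

**Fact 3.** In a Cohen–Macaulay ring a proper ideal of height at least $2$ contains a regular sequence of length $2$. Localizations of a Cohen–Macaulay ring, and its quotients by a nonzerodivisor, are Cohen–Macaulay.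

**Fact 4.** A standard graded algebra is Cohen–Macaulay if and only if it is so at its homogeneous maximal ideal (Bruns–Herzog, *Cohen–Macaulay Rings*, Ex. 2.1.27).

**Fact 5.** Let $M\subset\mathbb Z^d$ be a finitely generated monoid that is the set of all lattice points of a rational polyhedral cone. Then $\mathbb C[M]$ is normal: it is a finite intersection of the rings $\mathbb C[\mathbb Z^d\cap H]$ with $H$ a rational half-space through $0$, each of which is a polynomial ring with some variables inverted. It is Cohen–Macaulay by Hochster's theorem (*Rings of invariants of tori, Cohen–Macaulay rings generated by monomials, and polytopes*, Ann. of Math. 96 (1972)). Being *all* the lattice points matters: the monoid $\{0,2,3,4,\dots\}$ gives $\mathbb C[t^2,t^3]$, which is not normal.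

## The statement for all DAGs, and four theorems

The following question comes from Seth Sullivant, "Algebraic geometry of Gaussian Bayesian networks", arXiv:0704.0918 (2007). Is $\mathbb C[\Sigma]/I_G$ normal and Cohen–Macaulay for every DAG $G$? It is known that the answer is yes when $G$ is a tree (a DAG whose skeleton is a tree). It has also been verified computationally that the answer is yes for all DAGs on $n\le5$ vertices and for DAGs on $6$ vertices with fewer than $8$ edges.

For general $G$ the answer is no, for both properties. Here is what will be proved.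

**Theorem 1.** If every cycle of the skeleton of $G$ contains at least $3$ colliders (equivalently, any two distinct vertices are joined by at most one simple trek), then $R_G$ is a normal affine semigroup ring, hence normal and Cohen–Macaulay.

**Theorem 2.** Let $G_1$ be the DAG on $\{1,\dots,6\}$ with the $9$ edges
$$1\to2,\ 1\to3,\ 1\to4,\ 1\to5,\ 1\to6,\ 2\to4,\ 3\to4,\ 4\to5,\ 4\to6 .$$
Then $R_{G_1}$ is not normal; it is not regular in codimension one.

**Theorem 3.** If $A$ is a parent-closed vertex set of $G$ and $R_G$ is normal, then $R_{G[A]}$ is normal. Hence for every $n\ge6$ there is a connected DAG on $n$ vertices with $R_G$ not normal. Given the verification for $n\le5$ quoted above, $6$ is the exact smallest number of vertices of a counterexample.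

**Theorem 4.** There is a DAG $G_2$ ($17$ vertices, $25$ edges, every vertex a source or a sink) such that $R_{G_2}$ is not Cohen–Macaulay (and not normal). Moreover $\dim-\operatorname{depth}$ of $R_G$ is unbounded over all DAGs.

## Graphs on at most three vertices, by hand

With no edges, $R_G=\mathbb C[a_1,\dots,a_n]$. For a complete DAG (an edge between every two vertices), $\dim R_G=n+\binom n2$ is the number of variables $\sigma_{ij}$, so the prime $I_G$ has height $0$ and $R_G$ is a polynomial ring. This covers the single edge and the acyclic triangle. An additional isolated vertex adds one polynomial variable.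

Three connected graphs on three vertices remain. For $1\to3\leftarrow2$ we have $\sigma_{12}=0$ and $\dim R_G=5$, so the five nonzero generators are algebraically independent and $R_G$ is a polynomial ring. For the fork $1\to2$, $1\to3$ we have $\sigma_{11}\sigma_{23}=a_1^2\lambda_{12}\lambda_{13}=\sigma_{12}\sigma_{13}$. For the chain $1\to2\to3$ we have $\sigma_{13}=\sigma_{12}\lambda_{23}$ and $\sigma_{23}=\sigma_{22}\lambda_{23}$, hence $\sigma_{13}\sigma_{22}=\sigma_{12}\sigma_{23}$. In both cases $I_G$ is a prime of height $6-5=1$ containing an irreducible quadric, so it is generated by that quadric. Up to polynomial variables, $R_G$ is $\mathbb C[X,Y,Z,W]/(XY-ZW)$, a hypersurface whose singular locus has codimension $3$. It is Cohen–Macaulay, and by Serre's criterion it is normal.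

In the fork and the chain, the ring can be described by monomials. The sensible first approach is to do this for every graph.

## Monomial coordinates: the proof of Theorem 1

**Step 1: the two hypotheses agree.** *Purpose: replace the cycle condition by the trek condition, which is the one we use.*

Walking around a cycle, colliders and sources of the cycle alternate, so there are equally many of each. There is at least one of each, since otherwise the cycle would be directed. A cycle with exactly one collider $c$ has one source $t$, and it consists of two directed paths from $t$ to $c$. Pairing each with the trivial path at $t$ gives two simple treks between $t$ and $c$. A cycle with exactly two colliders $c_1,c_2$ has two sources, one on each arc between $c_1$ and $c_2$, and the two arcs are two simple treks between $c_1$ and $c_2$. So uniqueness of simple treks forces at least three colliders on every cycle.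

Conversely, suppose two distinct simple treks join $i\neq j$. A simple trek is the same thing as a path in the skeleton, without repeated vertices, on which no interior vertex has both path edges pointing in. So we have two distinct such paths from $i$ to $j$. Let $x$ be the end of their common initial segment. Then $x\ne j$. Let $x'$ be the first vertex after $x$ on the first path that also lies on the second path. It is not in the common initial segment, since the first path does not repeat vertices; so on the second path, too, it comes after $x$. The two segments from $x$ to $x'$ share only their ends, and they are not both the single edge between $x$ and $x'$, by the choice of $x$. They form a cycle. A collider of this cycle other than $x,x'$ would be a collider inside one of the two paths, which is excluded. So the cycle has at most two colliders.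

**Step 2: the simple trek rule (any $G$).** *Purpose: change coordinates so that only simple treks are counted.*

Put $\bar a_v=\sigma_{vv}$. A nontrivial trek from $v$ to $v$ has a proper ancestor of $v$ as its top, so $\bar a_v=a_v+(\text{terms involving only }\lambda\text{ and }a_u\text{ with }u\text{ a proper ancestor of }v)$. This substitution is triangular in a topological order, so $\mathbb C[a,\lambda]=\mathbb C[\bar a,\lambda]$ and the $\bar a_v,\lambda_e$ are algebraically independent.

Take a trek from $i$ to $j$ with $i\ne j$. The common vertices of $P_L$ and $P_R$ occur in the same order on both paths, by acyclicity. Let $v$ be the last one. Cutting both paths at $v$ gives a trek from $v$ to $v$ and a simple trek from $i$ to $j$ with top $v$. Conversely, compose a trek from $v$ to $v$ with a simple trek with top $v$. A common vertex of the two long paths that lies on an initial part of one and a final part of the other is weakly above and weakly below $v$, so it equals $v$; a common vertex of the two final parts equals $v$ by simplicity. So $v$ is the last common vertex, and the two operations are inverse to each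 other. Summing over the initial parts gives the factor $\sigma_{vv}$:
$$\sigma_{ij}=\sum_{T\ \text{simple}}\bar a_{\mathrm{top}(T)}\prod_{e\in T}\lambda_e\qquad(i\neq j).\tag{1}$$

Under the hypothesis of Theorem 1, each $\sigma_{ij}$ with $i\ne j$ is $0$ or a single monomial. So $R_G=\mathbb C[M]$, where $M\subset\mathbb N^V\times\mathbb N^E$ is generated by the exponent vectors of the $\bar a_v$ and of all simple treks.

**Step 3: $M$ is the set of lattice points of a cone.** *Purpose: make Fact 5 applicable.* For $(\alpha,\beta)\in\mathbb N^V\times\mathbb N^E$ let $\mathrm{in}_v=\sum_{u\to v}\beta_{uv}$. We claim that $M$ consists of all $(\alpha,\beta)\in\mathbb N^V\times\mathbb N^E$ such that for every $v$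
$$\text{(i)}\ \ \beta_e\le\alpha_v+\mathrm{in}_v\quad(e\in\mathrm{out}(v)),\qquad\qquad\text{(ii)}\ \ \sum_{e\in\mathrm{out}(v)}\beta_e\le2\alpha_v+\mathrm{in}_v .$$

*Necessity.* The inequalities are linear and homogeneous, so it suffices to check generators. For $\bar a_v$ there is nothing to check, as $\beta=0$. For a simple trek: at the top, $\alpha_v=1$, $\mathrm{in}_v=0$, and at most two distinct out-edges are used, once each. At any other vertex of the trek, $\alpha_v=0$, $\mathrm{in}_v=1$, and at most one out-edge is used. Off the trek all terms are $0$.

*Sufficiency.* Given $(\alpha,\beta)$ satisfying (i) and (ii), we build treks, processing the vertices in topological order. When we reach $v$, exactly $\mathrm{in}_v$ half-paths arrive there, one for each unit of $\beta$ on an edge into $v$. We create $\alpha_v$ new treks with top $v$. There are $\beta_e$ tokens for each $e\in\mathrm{out}(v)$; a token says "continue along $e$". We must distribute all of them so that each arriving half-path gets at most one token, and each new trek gets at most two tokens, on distinct edges.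

Write $\alpha=\alpha_v$ and $N=\sum_e\beta_e-\mathrm{in}_v$, so $N\le2\alpha$ by (ii). We look for integers $0\le f_e\le\min(\beta_e,\alpha)$ with $N\le\sum_ef_e\le2\alpha$; here $f_e$ is the number of tokens of $e$ that go to new treks. Such integers exist as soon as $\sum_e\min(\beta_e,\alpha)\ge N$: choose them with sum $\max(N,0)$. The inequality holds in every case:

- If two edges have $\beta_e\ge\alpha$, the sum is at least $2\alpha\ge N$.
- If not, at most one edge has $\beta_e>\alpha$. If there is such an edge $e$, then $\sum_{e'}\beta_{e'}-\sum_{e'}\min(\beta_{e'},\alpha)=\beta_e-\alpha\le\mathrm{in}_v$ by (i), so the sum is at least $N$.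
- If there is no such edge, the sum is $\sum_e\beta_e\ge N$.

Now list the $\sum f_e$ tokens grouped by edge and deal them cyclically to the $\alpha$ new treks. Since $\sum f_e\le2\alpha$, each trek gets at most two. Since $f_e\le\alpha$, tokens of the same edge go to different treks. The remaining $\sum\beta_e-\sum f_e\le\mathrm{in}_v$ tokens go to distinct arriving half-paths; half-paths without a token end at $v$.

At the end, $(\alpha,\beta)$ is the sum of the exponent vectors of the treks built. In each of them the two halves leave the top $t$ by distinct edges, or at least one half is trivial. Suppose the two halves met again, with first common vertex $v\ne t$. They would contain two different directed paths from $t$ to $v$, that is, two simple treks between $t$ and $v$, contrary to hypothesis. So all these treks are simple (or completely trivial, contributing $\bar a_t$), and $(\alpha,\beta)\in M$. This proves the claim, and Fact 5 finishes the proof of Theorem 1. $\blacksquare$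

**Where this stops.** Uniqueness of simple treks was used twice: to make each $\sigma_{ij}$ a monomial, and to know that the assembled treks are simple. In the diamond $D$ both uses fail. By (1), $\sigma_{14}=\bar a_1(\lambda_{12}\lambda_{24}+\lambda_{13}\lambda_{34})$ is a sum of two monomials, so the generators of the ring are no longer exponent vectors. Also, two halves leaving $1$ by different edges can meet again at $4$. Failure of the method is not failure of normality: in the triangle $1\to2$, $1\to3$, $2\to3$ we have $\sigma_{13}=\bar a_1(\lambda_{13}+\lambda_{12}\lambda_{23})$, and yet the ring is a polynomial ring. We need a test for non-normality that does not depend on monomials.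

## Sending a source vertex to infinity: a valuation ring and its residue field

The umbrella suggests such a test. Find a DVR $O$ of $K$ that contains $R_G$, such that $P=R_G\cap\mathfrak m_O$ has height one and $\operatorname{Frac}(R_G/P)$ is strictly smaller than the residue field $L$ of $O$.

The DVR we use comes from rescaling a source vertex. If the edge parameters out of the source $1$ are multiplied by $1/\pi$ and $a_1$ by $\pi^2$, then the covariances between the other vertices do not change, while $\sigma_{11}$ and $\sigma_{1j}$ pick up factors $\pi^2$ and $\pi$. At $\pi=0$ one sees only the covariances of the vertices other than $1$, as if vertex $1$ were hidden. So the question becomes: how many parameter values, modulo the rescaling, give the same covariances of the remaining vertices? Two small cases show the two ways in which this need not give an obstruction.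

*Fork with leaves $2,3$.* Put $\lambda_{12}=1/\pi$, $\lambda_{13}=w_3/\pi$, $a_1=x\pi^2$. At $\pi=0$ we see $s_{22}=x+a_2$, $s_{23}=xw_3$, $s_{33}=xw_3^2+a_3$. These three elements are algebraically independent, and $\dim R_G=5$. So $P$ has height $5-3=2$, and it is not a prime of codimension one.

*Star with leaves $2,3,4$.* Now $s_{23}=xw_3$, $s_{24}=xw_4$, $s_{34}=xw_3w_4$, so $x=s_{23}s_{24}/s_{34}$, then $w_3,w_4$, and then $a_j=s_{jj}-xw_j^2$ with $w_2=1$ are recovered rationally. The two fields coincide.

We want something in between: the hidden parameters should be determined by the visible covariances up to finitely many choices, but not uniquely. In $G_1$, the graph left after deleting vertex $1$ is $2\to4\leftarrow3$, $4\to5$, $4\to6$. It imposes relations of two kinds: several that make all pairs except $(2,3)$ look like a star once vertex $4$ has been eliminated, and the one relation that $2$ and $3$ have covariance $0$. The first kind will determine everything except one quantity $r$, and the second kind will give a quadratic equation for $r$.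

## The graph $G_1$ and a residue extension of degree two

Write $R=R_{G_1}$ and $K=\operatorname{Frac}R=\mathbb C(a,\lambda)$. By Lemma 1, $\dim R=6+9=15$.

**Step 1: coordinates that separate vertex $1$.** *Purpose: write every $\sigma_{ij}$ as a rank-one part coming from vertex $1$ plus the covariance of $G_1\setminus1$.* Let $y_j$ be the sum over directed paths from $1$ to $j$ of the product of the edge parameters:
$$y_2=\lambda_{12},\quad y_3=\lambda_{13},\quad y_4=\lambda_{14}+y_2\lambda_{24}+y_3\lambda_{34},\quad y_5=\lambda_{15}+y_4\lambda_{45},\quad y_6=\lambda_{16}+y_4\lambda_{46}.$$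
These formulas can be solved for $\lambda_{12},\dots,\lambda_{16}$, so $K=\mathbb C(a_1,y_2,\dots,y_6,a_2,\dots,a_6,\lambda_{24},\lambda_{34},\lambda_{45},\lambda_{46})$, with these $15$ generators algebraically independent. A trek with top $1$ is any pair of paths starting at $1$; a trek with another top avoids the source $1$. Hence
$$\sigma_{11}=a_1,\qquad\sigma_{1j}=a_1y_j,\qquad\sigma_{ij}=a_1y_iy_j+T_{ij}\quad(i,j\ge2),$$
where $T$ is given by the trek rule for $G_1\setminus1$. Explicitly $T_{22}=a_2$, $T_{33}=a_3$, $T_{23}=0$, $T_{24}=a_2\lambda_{24}$, $T_{34}=a_3\lambda_{34}$, and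
$$t:=T_{44}=a_4+a_2\lambda_{24}^2+a_3\lambda_{34}^2 .$$
For $j\in\{5,6\}$: $T_{4j}=t\lambda_{4j}$, $T_{2j}=T_{24}\lambda_{4j}$, $T_{3j}=T_{34}\lambda_{4j}$, $T_{jj}=a_j+t\lambda_{4j}^2$; and $T_{56}=t\lambda_{45}\lambda_{46}$. Reading off,
$$T_{ij}\,t=T_{i4}T_{j4}\qquad\text{for }(i,j)\in\mathcal P:=\{(2,5),(2,6),(3,5),(3,6),(5,6)\}.\tag{2}$$
The pair $(2,3)$ is not in $\mathcal P$: there the relation is $T_{23}=0$.

**Step 2: the valuation ring.** *Purpose: define $O$, $L$, $P$, $k_0$.* Put
$$\pi=1/y_2,\qquad x=a_1y_2^2,\qquad w_j=y_j/y_2\quad(w_2=1).$$
Then $K=L(\pi)$, where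
$$L=\mathbb C(x,w_3,w_4,w_5,w_6,\ a_2,\dots,a_6,\ \lambda_{24},\lambda_{34},\lambda_{45},\lambda_{46})$$
is purely transcendental of transcendence degree $14$ over $\mathbb C$ and $\pi$ is transcendental over $L$. Let $O=L[\pi]_{(\pi)}$, a DVR with fraction field $K$ and residue field $L$. We have
$$\sigma_{11}=x\pi^2,\qquad\sigma_{1j}=xw_j\pi,\qquad\sigma_{ij}=s_{ij}:=xw_iw_j+T_{ij}\in L\quad(i,j\ge2),$$
so $R\subset O$. Let $P=R\cap\mathfrak m_O$. The map $R\to O\to L$ sends $\sigma_{11},\sigma_{1j}$ to $0$ and $\sigma_{ij}$ to $s_{ij}$, so
$$k_0:=\operatorname{Frac}(R/P)=\mathbb C(s_{ij}:2\le i\le j\le6)\subset L .$$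

**Step 3: eliminate vertex $4$.** *Purpose: turn the relations (2), which involve the unknown $T_{ij}$, into relations between the known $s_{ij}$ and the unknown $x,w_j$.* Put
$$s=s_{44},\quad\gamma_j=\frac{s_{j4}}{s},\quad\alpha=\gamma_2,\quad\beta=\gamma_3,\quad c=s_{23},\quad S_{ij}=s_{ij}-s\gamma_i\gamma_j,\quad v_j=w_j-\gamma_jw_4 .$$
All of these except the $v_j$ lie in $k_0$. Also $t=s-xw_4^2$. We claim
$$S_{ij}\,t=x\,s\,v_iv_j\qquad\text{for }(i,j)\in\mathcal P.\tag{3}$$
By (2), $(s_{ij}-xw_iw_j)(s-xw_4^2)=(s\gamma_i-xw_iw_4)(s\gamma_j-xw_jw_4)$. The terms $x^2w_iw_jw_4^2$ on both sides cancel, leaving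
$$s(s_{ij}-s\gamma_i\gamma_j)=xw_4^2s_{ij}+xs\,w_iw_j-xs\,w_4(\gamma_iw_j+\gamma_jw_i).$$
The left side is $sS_{ij}$. On the right substitute $s_{ij}=S_{ij}+s\gamma_i\gamma_j$:
$$sS_{ij}=xw_4^2S_{ij}+xs\big(w_iw_j-w_4\gamma_iw_j-w_4\gamma_jw_i+w_4^2\gamma_i\gamma_j\big)=xw_4^2S_{ij}+xs\,v_iv_j .$$
Moving $xw_4^2S_{ij}$ to the left gives (3).

We will divide by these quantities, so we check that they are nonzero. We have
$$sv_j=sw_j-s_{j4}w_4=(t+xw_4^2)w_j-(T_{j4}+xw_jw_4)w_4=tw_j-T_{j4}w_4 ,$$
which is nonzero for $j=2,3,5,6$: at $w_4=0$ it becomes $tw_j$. Since $x,s,t\ne0$, all $S_{ij}$ with $(i,j)\in\mathcal P$ are nonzero.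

**Step 4: what the star relations determine.** *Purpose: express everything through one unknown $r$.* By (3), as in the star with three leaves, the following elements of $k_0$ have the indicated values:
$$\kappa:=\frac{S_{25}S_{26}}{S_{56}}=\frac{xs}{t}\,v_2^2,\qquad\rho:=\frac{S_{35}}{S_{25}}=\frac{S_{36}}{S_{26}}=\frac{v_3}{v_2},\qquad\frac{v_5}{v_2}=\frac{S_{56}}{S_{26}},\qquad\frac{v_6}{v_2}=\frac{S_{56}}{S_{25}} .$$
Put
$$r=w_4/v_2\in L,\qquad E=xv_2^2 .$$
From $w_j=v_j+\gamma_jw_4$ with $j=2,3$ we get
$$1=v_2(1+\alpha r),\qquad w_3=v_2(\rho+\beta r).\tag{4}$$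
From $\kappa t=sE$ and $t=s-xw_4^2=s-Er^2$ we get $\kappa(s-Er^2)=sE$, that is,
$$E(s+\kappa r^2)=\kappa s .\tag{5}$$
Both sides are nonzero, so $s+\kappa r^2\ne0$.

*Claim: $L=k_0(r)$.* The field $k_0(r)$ contains, one after the other:

- $E=\kappa s/(s+\kappa r^2)$, then $v_2=1/(1+\alpha r)$, then $x=E/v_2^2$;
- $w_4=rv_2$ and $w_3=v_2(\rho+\beta r)$; then $v_5,v_6$ from their ratios to $v_2$, and $w_5=v_5+\gamma_5w_4$, $w_6=v_6+\gamma_6w_4$;
- all $T_{ij}=s_{ij}-xw_iw_j$, hence $a_2=T_{22}$, $a_3=T_{33}$, $\lambda_{24}=T_{24}/a_2$, $\lambda_{34}=T_{34}/a_3$, $\lambda_{4j}=T_{4j}/t$, and then $a_4=t-a_2\lambda_{24}^2-a_3\lambda_{34}^2$ and $a_j=T_{jj}-t\lambda_{4j}^2$ for $j=5,6$.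

These are all the generators of $L$.

**Step 5: the quadratic equation.** *Purpose: use $T_{23}=0$, the one relation not yet used.* It says $c=s_{23}=xw_2w_3=xw_3$. Writing the factor $w_2=1$ as in (4),
$$c=x\cdot v_2(1+\alpha r)\cdot v_2(\rho+\beta r)=E(1+\alpha r)(\rho+\beta r).$$
Multiply by $s+\kappa r^2$ and use (5): $c(s+\kappa r^2)=\kappa s(1+\alpha r)(\rho+\beta r)$. Collecting powers of $r$,
$$\kappa(s\alpha\beta-c)\,r^2+\kappa s(\beta+\alpha\rho)\,r+s(\kappa\rho-c)=0.\tag{6}$$
The coefficients lie in $k_0$. The leading one is nonzero: $s\alpha\beta-c=s_{24}s_{34}/s-xw_3$, and at $w_4=0$ this becomes $T_{24}T_{34}/t-xw_3\ne0$. So $r$ is algebraic over $k_0$ of degree at most $2$.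

**Step 6: the quadratic is irreducible.** *Purpose: show $[L:k_0]=2$ exactly.* Since $L=k_0(r)$ is finite over $k_0$, we have $\operatorname{trdeg}k_0=\operatorname{trdeg}L=14$. On the other hand $k_0$ is generated by the $14$ elements
$$s_{22},\ s_{33},\ s_{55},\ s_{66},\quad s,\ \alpha,\ \beta,\ \gamma_5,\ \gamma_6,\quad c,\quad S_{25},\ S_{26},\quad\kappa,\ \rho,$$
because $S_{56}=S_{25}S_{26}/\kappa$, $S_{35}=\rho S_{25}$, $S_{36}=\rho S_{26}$, $s_{j4}=s\gamma_j$ and $s_{ij}=S_{ij}+s\gamma_i\gamma_j$, so all fifteen $s_{ij}$ are obtained. Fourteen generators of a field of transcendence degree $14$ are algebraically independent. Let $F_0$ be the field generated by all of them except $c$; then $k_0=F_0(c)$ is a rational function field in $c$ over $F_0$.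

The discriminant of (6) is
$$\Delta=\kappa^2s^2(\beta+\alpha\rho)^2-4\kappa s(s\alpha\beta-c)(\kappa\rho-c),$$
a polynomial of degree $2$ in $c$ over $F_0$ with leading coefficient $-4\kappa s$. If $\Delta$ were a square in $F_0(c)$, it would be a square in $F_0[c]$, and its leading coefficient $-4\kappa s$ would be a square in $F_0$. But $\kappa$ and $s$ are two of the independent variables of the rational function field $F_0$ over $\mathbb C$, so $-4\kappa s$ is not a square there. Hence (6) is irreducible over $k_0$, and $[L:k_0]=2$.

*Numerical illustration.* The double cover is visible on real points with all $a_j>0$. For two choices of parameters take $x=\tfrac95$, $w_2=w_3=1$, $a_2=a_3=\tfrac{41}5$, $a_5=a_6=9$. The first choice has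
$$w_4=\tfrac23,\quad w_5=w_6=\tfrac13,\quad a_4=\tfrac{39}{205},\quad\lambda_{24}=\lambda_{34}=-\tfrac1{41},\quad\lambda_{45}=\lambda_{46}=-2,$$
which gives $T_{24}=T_{34}=-\tfrac15$ and $t=\tfrac{39}{205}+\tfrac2{205}=\tfrac15$. The second has
$$w_4=\tfrac13,\quad w_5=w_6=\tfrac23,\quad a_4=\tfrac{156}{205},\quad\lambda_{24}=\lambda_{34}=\tfrac2{41},\quad\lambda_{45}=\lambda_{46}=-\tfrac12,$$
which gives $T_{24}=T_{34}=\tfrac25$ and $t=\tfrac{156}{205}+\tfrac8{205}=\tfrac45$. Both produce
$$s_{22}=s_{33}=s_{55}=s_{66}=10,\quad s_{23}=\tfrac95,\quad s_{24}=s_{34}=s_{44}=1,\quad s_{45}=s_{46}=0,\quad s_{25}=s_{26}=s_{35}=s_{36}=s_{56}=1 .$$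
For instance $s_{44}$ is $\tfrac45+\tfrac15$ and $\tfrac15+\tfrac45$; $s_{25}$ is $\tfrac35+\tfrac25$ and $\tfrac65-\tfrac15$; $s_{45}$ is $\tfrac25-\tfrac25$ both times; $s_{56}$ is $\tfrac15+\tfrac45$ and $\tfrac45+\tfrac15$; and $s_{55}$ is $\tfrac15+9+\tfrac45$ and $\tfrac45+9+\tfrac15$. Here $\alpha=\beta=\rho=\kappa=s=1$, and (6) becomes $-\tfrac45r^2+2r-\tfrac45=0$, with roots $r=2$ and $r=\tfrac12$.

**Step 7: conclusion.** *Purpose: carry out the umbrella argument.* By Fact 1, $\dim R/P=\operatorname{trdeg}k_0=14=\dim R-1$, so $\operatorname{ht}P=1$. Suppose $R_P$ were regular, as it would be if $R$ were normal. Then $R_P$ is a DVR with fraction field $K$. Elements of $R\setminus P$ are not in $\mathfrak m_O$, so they are units of $O$, and $R_P\subseteq O\subsetneq K$. By Fact 2, $R_P=O$. But the image of $R_P$ in $O/\mathfrak m_O=L$ is $k_0$, so $k_0=L$, contradicting $[L:k_0]=2$. Hence $R_{G_1}$ is not regular in codimension one, and not normal. This proves Theorem 2. $\blacksquare$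

## Parent-closed subgraphs inherit normality: Theorem 3

**Step 1: $R_{G[A]}$ is a graded piece of $R_G$.** *Purpose: reduce the statement to a fact about degrees.* Let $A$ be parent-closed. Every vertex of a trek between two vertices of $A$ is weakly above one of them, so it lies in $A$. Hence the subring $R^A\subset R_G$ generated by the $\sigma_{ij}$ with $i,j\in A$ is $R_{G[A]}$. By Lemma 2, $R_G$ is $\mathbb N^{V\setminus A}$-graded, keeping only the coordinates outside $A$. A generator $\sigma_{ij}$ has degree $0$ exactly when $i,j\in A$. Since all degrees are nonnegative, the degree-$0$ part of $R_G$ is spanned by monomials in the $\sigma_{ij}$ with $i,j\in A$, so it is $R^A$.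

**Step 2: descent of normality.** *Purpose: move an integral element back into $R^A$.* Let $R_G$ be normal and let $f=g/h$, with $g,h\in R^A$ and $h\neq0$, be integral over $R^A$. Then $f\in\operatorname{Frac}R_G$ is integral over $R_G$, so $f\in R_G$. Decompose $f=\sum_df_d$ in the grading of Step 1. In $hf=g$ both $h$ and $g$ have degree $0$, so $hf_d=0$, and therefore $f_d=0$, for all $d\ne0$. Thus $f=f_0\in R^A$, and $R_{G[A]}$ is normal.

**Step 3: all $n\ge6$.** *Purpose: produce the examples.* Attach $n-6$ new vertices to $G_1$, each with the single parent $1$. The result is a connected DAG in which $\{1,\dots,6\}$ is parent-closed with induced subgraph $G_1$. By Theorem 2 and Step 2 its ring is not normal. Since the verification quoted from the problem covers all $n\le5$, the number $6$ is the smallest possible. $\blacksquare$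

The argument does not decide whether $R_{G_1}$ itself is Cohen–Macaulay, nor whether there is a $6$-vertex counterexample with exactly $8$ edges. That failure of regularity in codimension one says nothing about Cohen–Macaulayness is shown by the umbrella $U$.

## Two triangles and a missing monomial: the graph $G_2$

To destroy Cohen–Macaulayness we imitate the missing quartic: we look for an element $F$ outside the ring that an ideal of height two multiplies into the ring. A star $h\to1,\dots,6$ gives monomials $a$, $ay_k$, $ay_ky_l$ with $a=a_h$ and $y_k=\lambda_{hk}$. Consider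
$$F=a^3y_1y_2y_3y_4y_5y_6 .$$
It is the product $(ay_1y_4)(ay_2y_5)(ay_3y_6)$, so it is not missing. But if only the pairs inside the two triangles $\{1,2,3\}$ and $\{4,5,6\}$ were available, $F$ could not be written as a product, because a triangle has an odd number of vertices, while its square could. So we must spoil the cross pairs $\{i,j\}$. For this we give each cross pair a private common parent $q_{ij}$, which adds an independent term to $\sigma_{ij}$. A seventh child of $h$ is needed for the height of the ideal, as we shall see.

**The graph.** $G_2$ has vertices $h$; $1,\dots,7$; and $q_{ij}$ for $i\in\{1,2,3\}$, $j\in\{4,5,6\}$. Its edges are $h\to k$ ($1\le k\le7$), $q_{ij}\to i$ and $q_{ij}\to j$. So $n=17$, $|E|=7+18=25$, every vertex is a source or a sink, and $\dim R=42$ for $R=R_{G_2}$. We call $\{i,j\}$ with $i\in\{1,2,3\}$, $j\in\{4,5,6\}$ a *cross pair*. Write $a=a_h$, $y_k=\lambda_{hk}$, $b_{ij}=a_{q_{ij}}$, $z_{ij}=\lambda_{q_{ij},i}$, $z'_{ij}=\lambda_{q_{ij},j}$. The nonzero generators of $R$ are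

- $\sigma_{hh}=a$ and $\sigma_{hk}=ay_k$;
- $\sigma_{kl}=ay_ky_l$ for $k\ne l$ not a cross pair;
- $\sigma_{ij}=ay_iy_j+b_{ij}z_{ij}z'_{ij}$ for cross pairs;
- $\sigma_{kk}$ for $k=1,\dots,7$;
- $b_{ij}$, $u_{ij}=b_{ij}z_{ij}$ and $v_{ij}=b_{ij}z'_{ij}$, coming from $q_{ij}$ with itself, with $i$ and with $j$.

**Step 1: after inverting the $u_{ij}$, only a monomial ring matters.** *Purpose: reduce from $R$ to a ring $B$ spanned by monomials.* Let $R_u=R[u_{ij}^{-1}\text{ for all nine cross pairs}]$ and
$$B=\mathbb C\big[a,\ ay_k,\ ay_ky_l\ (k\ne l\text{ not cross}),\ b_{ij},\ b_{ij}ay_iy_j\ (\text{cross})\big]\subset\mathbb C[a,y,b].$$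
We have
$$b_{ij}\sigma_{ij}-u_{ij}v_{ij}=b_{ij}ay_iy_j+b_{ij}^2z_{ij}z_{ij}'-b_{ij}^2z_{ij}z'_{ij}=b_{ij}ay_iy_j .$$
So $b_{ij}ay_iy_j\in R$, hence $B\subset R$, and $v_{ij}=u_{ij}^{-1}(b_{ij}\sigma_{ij}-b_{ij}ay_iy_j)$. Therefore
$$R_u=B\big[\sigma_{ij}\ (\text{cross}),\ \sigma_{kk},\ u_{ij}^{\pm1}\big],$$
with $9+7+9=25$ extra generators. The field $\operatorname{Frac}B$ contains $a$, all $y_k$ and all $b_{ij}$, so it is $\mathbb C(a,y,b)$, of transcendence degree $1+7+9=17$. As $\operatorname{trdeg}\operatorname{Frac}R_u=42=17+25$, the $25$ extra generators are algebraically independent over $\operatorname{Frac}B$. So $R_u$ is a polynomial ring over $B$ in $25$ variables with nine of the variables inverted.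

Two consequences follow. First, *if $R$ is Cohen–Macaulay, so is $B$.* The localization $R_u$ is Cohen–Macaulay. Dividing successively by the variables $\sigma_{ij}$ (cross), $\sigma_{kk}$ and by the elements $u_{ij}-1$, we divide at each stage a domain, again a polynomial ring over $B$ with some variables inverted, by a nonzero element. The final quotient is $B$, and Fact 3 applies. Second, *if $R$ is normal, so is $B$.* An element $f\in\operatorname{Frac}B$ integral over $B$ lies in $R$, by normality of $R$. As $R_u$ is a free $B$-module on the monomials in the extra variables, including $1$, we may write $f=g/h$ with $g,h\in B$, $h\ne0$, and compare coefficients in $hf=g$; this gives $f\in B$.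

**Step 2: $F$ is missing from $B$, but integral over it.** *Purpose: show that $B$ is not normal.* As $B$ is spanned by the products of its monomial generators, $F\in B$ would mean that $F$ is such a product. It involves no $b_{ij}$ and no $y_7$. So the factors would be among $a$, $ay_k$, $ay_ky_l$, where $\{k,l\}$ lies in $\{1,2,3\}$ or in $\{4,5,6\}$. Each factor has $a$-degree $1$, so there are three of them. They have total $y$-degree $6$, so each is of the form $ay_ky_l$. Since each of $y_1,\dots,y_6$ occurs once, $\{1,2,3\}$ would be a disjoint union of pairs, which is impossible. So $F\notin B$. On the other hand $F\in\operatorname{Frac}B$ and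
$$F^2=(ay_1y_2)(ay_1y_3)(ay_2y_3)(ay_4y_5)(ay_4y_6)(ay_5y_6)\in B .$$
So $B$ is not normal, and by Step 1 neither is $R_{G_2}$.

**Step 3: an ideal that multiplies $F$ into $B$.** *Purpose: find the analogue of the maximal ideal in the missing quartic.* Let
$$J=\big(a,\ ay_k\ (1\le k\le7),\ ay_7y_k\ (1\le k\le6)\big)B .$$
Then $JF\subset B$:
$$aF=(ay_1)(ay_4)(ay_2y_3)(ay_5y_6),\qquad ay_7F=(ay_1y_7)(ay_4)(ay_2y_3)(ay_5y_6),$$
$$ay_1F=(ay_1y_2)(ay_1y_3)(ay_4y_5)(ay_6),\qquad ay_7y_1F=(ay_1y_2)(ay_1y_3)(ay_4y_5)(ay_6y_7),$$
and the cases $k=2,\dots,6$ follow by permuting the indices inside each triangle and interchanging the triangles.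

**Step 4: $\operatorname{ht}J\ge2$.** *Purpose: make sure that $J$ is large enough for Fact 3.* The ideal $J$ is generated by nonconstant monomials, so it is proper. Let $Q$ be a minimal prime of $J$. As $J$ is homogeneous for the fine $\mathbb Z^{17}$-grading, so is $Q$; that is, $Q$ is spanned by monomials. Since $Q$ is prime, a product of monomials is outside $Q$ exactly when all its factors are. So $B/Q$ is the semigroup ring of the monoid of monomials outside $Q$, and this monoid is generated by the generators of $B$ outside $Q$. Those are among the $ay_ky_l$ with both indices in one triangle, the $b_{ij}$, and the $b_{ij}ay_iy_j$. All their exponent vectors have $y_7$-exponent $0$ and satisfy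
$$2\deg_a=\sum_{k\le6}\deg_{y_k}.$$
The solutions of these two linear conditions form a space of dimension $17-2=15$. So $\dim B/Q\le15=\dim B-2$, and $\operatorname{ht}Q\ge2$ by Fact 1.

*Why vertex $7$ is there.* Without it, $\dim B=16$ and $J=(a,\ ay_k\ (k\le6))$. The monomials with $2\deg_a>\sum_{k\le6}\deg_{y_k}$ span a prime $Q\supseteq J$, because every generator satisfies $2\deg_a\ge\sum_{k\le6}\deg_{y_k}$. The monomials outside $Q$ include the nine $b_{ij}$ and the six $ay_ky_l$ from the triangles, whose exponent vectors are linearly independent. So $\dim B/Q=15$, $\operatorname{ht}J=1$, and the next step could not start.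

**Step 5: conclusion for $G_2$.** *Purpose: the regular sequence argument.* If $B$ were Cohen–Macaulay, $J$ would contain a regular sequence $f,g$ by Fact 3. By Step 3, $fF\in B$ and $gF\in B$, and $g\cdot(fF)=f\cdot(gF)\in fB$. Since $g$ is a nonzerodivisor modulo $f$, we get $fF\in fB$, so $F\in B$, contradicting Step 2. So $B$ is not Cohen–Macaulay, and by Step 1 neither is $R_{G_2}$. This proves the first sentence of Theorem 4.

## Disjoint unions and unbounded $\dim-\operatorname{depth}$

**Step 6: the ring of a disjoint union.** *Purpose: see that defects can be added.* Let $G\sqcup G'$ be a disjoint union. No trek joins a vertex of $G$ to one of $G'$, so the corresponding $\sigma_{ij}$ vanish. The remaining generators are those of $R_G\subset\mathbb C[a,\lambda]$ and those of $R_{G'}\subset\mathbb C[a',\lambda']$, in disjoint sets of variables. Over a field, $R_G\otimes_{\mathbb C}R_{G'}$ injects into $\mathbb C[a,\lambda]\otimes_{\mathbb C}\mathbb C[a',\lambda']$. So $R_{G\sqcup G'}=R_G\otimes_{\mathbb C}R_{G'}$.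

**Step 7: dimension and depth are additive.** *Purpose: compute the defect of a tensor product.* The dimensions add by Lemma 1. For the depth, write $R_G=S/I$ and $R_{G'}=S'/I'$ with $S,S'$ standard graded polynomial rings in $N$ and $N'$ variables. Let $\mathbb F$ and $\mathbb F'$ be the minimal graded free resolutions. Then $\mathbb F\otimes_{\mathbb C}\mathbb F'$ is a complex of graded free modules over $S\otimes_{\mathbb C}S'$. By the Künneth formula over the field $\mathbb C$, its homology is $R_G\otimes_{\mathbb C}R_{G'}$ in degree $0$ and $0$ elsewhere. Its differentials again have entries in the homogeneous maximal ideal. So it is the minimal resolution of $R_G\otimes_{\mathbb C}R_{G'}$, and the projective dimensions add. By the Auslander–Buchsbaum formula, $\operatorname{depth}=(\text{number of variables})-(\text{projective dimension})$ for each of the three rings, so the depths add.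

**Step 8: many copies of $G_2$.** *Purpose: make the defect large.* By Fact 4, $\dim-\operatorname{depth}\ge1$ for $R_{G_2}$ at the homogeneous maximal ideal. By Step 7, $\dim-\operatorname{depth}\ge m$ for the disjoint union of $m$ copies of $G_2$. This completes the proof of Theorem 4. $\blacksquare$

**Remark.** An isolated vertex adjoins one polynomial variable to the ring, and if $R[X]$ is Cohen–Macaulay then so is $R=R[X]/(X)$ by Fact 3. So adding isolated vertices to $G_2$ gives, for every $n\ge17$, a DAG on $n$ vertices whose ring is not Cohen–Macaulay.
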